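# Euler characteristics and free loop fibrations that are totally non-cohomologous to zero

Throughout, $k$ is a field, and an integer such as $\chi(X)$ is also read as an element of $k$ through $\mathbb Z\to k$.

## 1. Finite aspherical complexes and central loops

We begin with a case in which everything happens in one degree. Let $X$ be a connected finite CW-complex with contractible universal cover $\tilde X$, and let $\pi=\pi_1(X)$.

For a ring $R$ let $[R,R]$ be the additive subgroup spanned by all $rs-sr$. If $F$ is a free left $R$-module with finite basis $\{v\}$ and $h:F\to F$ is $R$-linear, write $h(v)=\sum_w h_{vw}w$ and put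
$$\mathrm{tr}(h)=\sum_v[h_{vv}]\in R/[R,R].$$
For $h:F\to F'$ and $h':F'\to F$ we have $\mathrm{tr}(h'h)=\sum_{v,w}[h_{vw}h'_{wv}]=\sum_{v,w}[h'_{wv}h_{vw}]=\mathrm{tr}(hh')$. For $R=k\pi$, the quotient $R/[R,R]$ is the vector space with basis the conjugacy classes of $\pi$, since $[gh]=[hg]$ are the only relations.

**Proposition 1.** Let $X$ be a connected finite CW-complex with contractible universal cover, and let $g\in\pi$ be central. Then $\chi(X)\,([g]-[1])=0$ in $k\pi/[k\pi,k\pi]$. If $g\neq1$, then $\chi(X)=0$ in $k$.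

*Proof.* The cellular chain complex $F=C_*(\tilde X;k)$ is a bounded complex of finitely generated free $k\pi$-modules, $F_j$ having rank the number of $j$-cells of $X$, and it is a resolution of the trivial module $k$. For a chain map $h:F\to F$ put $\mathrm{Tr}(h)=\sum_j(-1)^j\mathrm{tr}(h_j)$.

Homotopic chain maps have the same trace. Indeed, if $h=dD+Dd$, put $t_j=\mathrm{tr}(d_jD_{j-1})=\mathrm{tr}(D_{j-1}d_j)$. Then $\mathrm{Tr}(h)=\sum_j(-1)^j(t_{j+1}+t_j)=0$.

Since $g$ is central, multiplication by $g$ is a $k\pi$-linear chain map $F\to F$. On $H_0(F)=k$ it is the identity. A chain map between free resolutions is determined up to homotopy by its effect on $H_0$, so multiplication by $g$ is homotopic to $\mathrm{id}_F$. The traces are $\sum_j(-1)^j\mathrm{rank}(F_j)[g]=\chi(X)[g]$ and $\chi(X)[1]$. If $g\ne1$ then $[g]$ and $[1]$ are distinct basis elements, so $\chi(X)=0$ in $k$. $\square$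

For example, the wedge of two circles has $\chi=-1$, which is nonzero in every field, so the proposition says that the free group on two letters has trivial center. The circle has $\pi=\mathbb Z$ and $\chi=0$.

Let us rephrase this with loop spaces. Here $\Omega X$ is homotopy equivalent to the discrete set $\pi$, while $\pi_0(LX)$ is the set of conjugacy classes, because a free homotopy of loops conjugates. So the inclusion $i:\Omega X\to LX$ of based loops in free loops induces on $H_0$ the quotient map $k\pi\to k\pi/[k\pi,k\pi]$, and the conclusion reads $\chi(X)(i_*[g]-i_*[1])=0$ in $H_0(LX;k)$. If $i_*$ is injective, then conjugacy classes are single elements, so $\pi$ is abelian, every $g$ is central, and $\chi(X)=0$ in $k$ unless $\pi=1$.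

Now suppose that $X$ is simply connected. Then $k\pi=k$ has nothing to offer, and all the information in $\Omega X$ sits in positive degrees. Does injectivity of $i_*$ still force $\chi(X)=0$?

## 2. TNCZ free loop fibrations and three theorems

Let $LX=\mathrm{map}(S^1,X)$, let $ev:LX\to X$ be evaluation at the base point of $S^1$, and let $i:\Omega X\to LX$ be the inclusion of the fibre.

**Definition.** The free loop fibration $\Omega X\to LX\to X$ is *totally non-cohomologous to zero* (TNCZ) over $k$ if $H^*(i;k):H^*(LX;k)\to H^*(\Omega X;k)$ is onto.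

Since $H^j(-;k)=\mathrm{Hom}(H_j(-;k),k)$, the map $H^j(i;k)$ is onto if and only if $i_*:H_j(\Omega X;k)\to H_j(LX;k)$ is injective.

The question comes from Luc Menichi, "String Topology, Euler Class and TNCZ free loop fibrations", arXiv:1308.6684 (2013). Corollary 2 there says: if $M$ is a connected, closed oriented manifold whose free loop fibration is TNCZ over a field $\mathbb F$, then $\chi(M)=0$ in $\mathbb F$ or $M$ is a point. The conjecture is that this holds for every simply connected finite CW-complex $X$, with "$M$ is a point" replaced by $\tilde H^*(X;\mathbb F)=0$. Some such alternative is needed: if $X$ is contractible the fibration is trivially TNCZ while $\chi(X)=1$.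

**Definition.** A connected CW-complex $X$ is *$k$-finite* if either

* (F1) $X$ is a connected finite CW-complex, or
* (F2) $X$ is simply connected and $\dim_kH_*(X;k)<\infty$; then $\chi(X):=\sum_j(-1)^j\dim H_j(X;k)$.

A simply connected finite complex satisfies both, and the two meanings of $\chi(X)$ agree.

**Theorem 1.** Let $X$ be a simply connected finite CW-complex (more generally, let $X$ satisfy (F2)). If $H^*(i;k)$ is onto, then $\chi(X)=0$ in $k$ or $\tilde H^*(X;k)=0$.

So the conjecture is true. Theorem 2, stated in Section 4, is the analogue of Proposition 1. The last theorem bounds the degrees that matter and drops simple connectivity.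

**Theorem 3.**

(a) Let $X$ satisfy (F2) with $\tilde H_*(X;k)\ne0$. Let $\ell$ and $d$ be the smallest and largest degrees in which $\tilde H_*(X;k)\ne0$. If $H^j(i;k)$ is onto for all $j\le\ell+d-2$, then $\chi(X)=0$ in $k$. The bound $\ell+d-2$ cannot be lowered in general.

(b) Let $X$ be a connected finite CW-complex with $\pi_1(X)\ne1$. If $H^j(i;k)$ is onto for all $j\le\dim X-1$, then $\chi(X)=0$ in $k$. The bound cannot be lowered in general.

(c) Let $X$ be a connected finite CW-complex such that $H^*(i;k)$ is onto. Then $\chi(X)=0$ in $k$, or $X$ is simply connected and $\tilde H^*(X;k)=0$. Conversely, in the last case $H^*(i;k)$ is onto and $\chi(X)=1$.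

(d) For every prime $p$, $\mathbb{CP}^{p-1}$ is TNCZ over $\mathbb F_p$, while $\chi=p\ne0$ in $\mathbb Z$. So "$\chi(X)=0$ in $k$" cannot be replaced by "$\chi(X)=0$ in $\mathbb Z$".

One part of $i_*$ is always injective, and we need it repeatedly. Let $e_Y:S^1\times LY\to Y$, $e_Y(z,\gamma)=\gamma(z)$, and let $s\in H^1(S^1;k)$ be a generator. By the Künneth theorem each class on $S^1\times Z$ is uniquely $1\times a+s\times c$, where $a$ is the restriction to $\{1\}\times Z$. Define the *suspension* $\sigma:H^j(Y)\to H^{j-1}(LY)$ by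
$$e_Y^*(x)=1\times ev^*(x)+s\times\sigma(x).\tag{1}$$
It is natural in $Y$. In the same way a pair $(Y,Y')$ gives $\sigma:H^j(Y,Y')\to H^{j-1}(LY,LY')$.

**Lemma 1.** Let $X$ be simply connected, $\ell\ge2$, and $\tilde H_j(X;k)=0$ for $j<\ell$. Then $H_{\ell-1}(\Omega X;k)\cong H_\ell(X;k)$, and $x\mapsto\sigma(x)|_{\Omega X}$ is an isomorphism $H^\ell(X;k)\to H^{\ell-1}(\Omega X;k)$. In particular $H^{\ell-1}(i;k)$ is onto.

*Proof.* Let $PX$ be the space of paths starting at the base point $*$, and $ev_1:(PX,\Omega X)\to(X,*)$ the end point. The relative Serre spectral sequence has $E^2_{p,q}=H_p(X,*;H_q(\Omega X))$, which is $0$ for $p<\ell$. As $\Omega X$ is connected, $ev_1$ induces $H_\ell(PX,\Omega X)\cong H_\ell(X,*)$, and likewise in $H^\ell$. As $PX$ is contractible and $\ell-1\ge1$, the connecting maps $H_\ell(PX,\Omega X)\to H_{\ell-1}(\Omega X)$ and $\delta:H^{\ell-1}(\Omega X)\to H^\ell(PX,\Omega X)$ are isomorphisms. This gives the first claim.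

For the second, let $h:I\times\Omega X\to PX$, $h(t,\gamma)(r)=\gamma(tr)$. It maps $\{0\}\times\Omega X$ to the constant path and is the identity of $\Omega X$ on $\{1\}\times\Omega X$, so it is a map of pairs $(I,\partial I)\times\Omega X\to(PX,\Omega X)$, and $ev_1h(t,\gamma)=\gamma(t)$. For $c\in H^{\ell-1}(\Omega X)$, the restriction of $h$ to $\partial I\times\Omega X$ pulls $c$ back to $(0,c)$, because $\ell-1>0$. By naturality of connecting maps $h^*\delta c=\pm\bar s\times c$, with $\bar s$ a generator of $H^1(I,\partial I)=H^1(S^1,1)$ mapping to $s$. If $x\in H^\ell(X)$, write $ev_1^*x=\delta c$. Then the restriction of $e_X^*x$ to $S^1\times\Omega X$ is $\pm s\times c$, so $\sigma(x)|_{\Omega X}=\pm c$. Since $ev_1^*$ and $\delta$ are isomorphisms, so is $x\mapsto\sigma(x)|_{\Omega X}$. $\square$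

## 3. Commutativity of the Pontryagin ring is not enough

In Section 1, injectivity of $i_*$ made $\pi$ abelian. The direct analogue holds in all degrees. The maps $\Omega X\times\Omega X\to LX$, $(\alpha,\beta)\mapsto i(\alpha\beta)$ and $(\alpha,\beta)\mapsto i(\beta\alpha)$, are homotopic: rotate the circle by half a turn. Hence
$$i_*(ab)=(-1)^{|a||b|}i_*(ba)\qquad(a,b\in H_*(\Omega X;k)),\tag{2}$$
and *if $i_*$ is injective, then the Pontryagin ring $H_*(\Omega X;k)$ is graded commutative.*

This settles spheres by hand. For $m\ge2$, $H_*(\Omega S^m;k)$ is the tensor algebra $T(b)$ on a class $b$ of degree $m-1$. If $m$ is even, $b$ is odd and (2) gives $2i_*(b^2)=0$ with $b^2\ne0$. So $S^m$ is not TNCZ unless $2=0$ in $k$, and $\chi(S^m)=2$. If $m$ is odd, $\chi(S^m)=0$.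

Can we now repeat Section 1 with central classes of $H_*(\Omega X;k)$? The argument needs multiplication by $b$ to be a linear map of modules over the *chains* on $\Omega X$. Knowing $ab=\pm ba$ in homology gives, for each cycle $a$, a chain whose boundary is the commutator. It does not give choices of these chains that fit together into a linear map. This is a real obstruction, as projective spaces show.

**Example.** Let $X=\mathbb{CP}^r$, $r\ge2$, with $r+1\ne0$ in $k$. Let $u:S^1\to\Omega X$ represent a generator of $\pi_1(\Omega X)=\pi_2(X)=\mathbb Z$. Multiplying $u$ with the loop map $\Omega S^{2r+1}\to\Omega X$ of the Hopf map gives a map $S^1\times\Omega S^{2r+1}\to\Omega X$ that is an isomorphism on homotopy groups (by the fibration $S^1\to S^{2r+1}\to X$), so a homotopy equivalence. This holds for $r=1$ too. Since $H_*(\Omega S^{2r+1})=k[y]$ with $|y|=2r$, the products $y^j,\ uy^j$ ($j\ge0$), in degrees $2rj$ and $2rj+1$, form a basis of $H_*(\Omega X;k)$.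

For $r\ge2$ there is nothing in degree $2$, so $u^2=0$. By degrees, $u$ and $y$ are primitive for the coproduct. In degree $2r+1$ only $uy$ occurs, so $uy-yu=c\,uy$ with $c\in k$. The commutator of primitives is primitive, because $|y|$ is even:
$$\Delta(uy)=uy\otimes1+u\otimes y+y\otimes u+1\otimes uy,\qquad \Delta(yu)=yu\otimes1+y\otimes u+u\otimes y+1\otimes yu.$$
But the reduced coproduct of $c\,uy$ is $c(u\otimes y+y\otimes u)$. So $c=0$, and the Pontryagin ring is graded commutative, although $\chi(X)=r+1\ne0$ in $k$.

So commutativity of $H_*(\Omega X;k)$ does not imply $\chi(X)=0$. We need a stronger notion of "central", and we need to see that TNCZ provides it.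

## 4. Central classes up to coherent homotopy

For a ring $R$, a central element is the same thing as a map of bimodules $\varphi:R\to R$: the element is $\varphi(1)$, and $r\varphi(1)=\varphi(r)=\varphi(1)r$. This version of the definition survives the passage to chains, provided that bimodule maps are taken in the derived category. Let us fix the language.

Complexes are homologically graded, $(\Sigma M)_n=M_{n-1}$, and Koszul signs are used; for $x\in M$ the corresponding element of $\Sigma^{-n}M$ is $\sigma^{-n}x$, of degree $|x|-n$. For a dg algebra $S$, $D(S)$ is the derived category of left dg $S$-modules.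

**Definition.** A dg $S$-module $Q$ is *semifree* if, as a graded module, it is free on a basis filtered by stages $0,1,2,\dots$, such that $d$ of a basis element lies in the span of the basis elements of earlier stages. It is *finite semifree* if it is free on a finite ordered basis $\{v\}$ with $dv$ in the span of earlier elements.

*Example.* Over $S=T(b)$, $|b|=m-1$, with zero differential, let $P$ have basis $1,v$ with $|v|=m$, $d1=0$, $dv=b\cdot1$. Since $d(av)=\pm ab$ and right multiplication by $b$ is injective on $T(b)$ with cokernel $k$, we have $P\simeq k$. Note $\sum(-1)^{|\text{basis element}|}=1+(-1)^m=\chi(S^m)$.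

We use the following textbook facts.

* (D1) Every module $M$ has a semifree resolution $Q\to M$. If $S$ is concentrated in degrees $\ge0$ and $H_j(M)=0$ for $j<r$, the basis can be taken in degrees $\ge r$.
* (D2) If $Q$ is semifree, then $\mathrm{Hom}_S(Q,-)$ and tensoring with $Q$ preserve quasi-isomorphisms, $\mathrm{Hom}_{D(S)}(Q,M)=H_0(\mathrm{Hom}_S(Q,M))$, and maps out of $Q$ lift through quasi-isomorphisms up to homotopy. In particular $\mathrm{Hom}_{D(S)}(\Sigma^nS,M)=H_n(M)$.
* (D3) Restriction along a map of dg algebras $S\to S'$ has left adjoint $S'\otimes^L_S-$ on derived categories. If $S\to S'$ is a quasi-isomorphism, restriction is an equivalence and does not change derived tensor products.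
* (D4) If $C$ is a dg algebra, and $M$, $L$ are a right and a left module, all in degrees $\ge0$, then $H_0(M\otimes_CL)=H_0(M)\otimes_{H_0(C)}H_0(L)$, naturally. (Indeed $M\otimes_CL$ is the cokernel of $M\otimes C\otimes L\to M\otimes L$, and $H_0$ is right exact on complexes in degrees $\ge0$.)

A morphism $f:k\to\Sigma^{-n}M$ in $D(S)$ has a value $f(1)\in H_0(\Sigma^{-n}M)=H_n(M)$. We use the same notation for other sources with a distinguished class $1$.

Let $A$ be the dg algebra of chains on $\Omega X$ of Section 5. It lies in degrees $\ge0$, and $H_*(A)=H_*(\Omega X;k)$. Put $A^e=A\otimes A^{op}$, so that left $A^e$-modules are $A$-bimodules.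

**Definition.** $S_n\subset H_n(A)=H_n(\Omega X;k)$ is the set of classes $\varphi(1)$ with $\varphi\in\mathrm{Hom}_{D(A^e)}(A,\Sigma^{-n}A)$. Let $\varepsilon$ be the augmentation of $H_*(\Omega X;k)$, which is $0$ in positive degrees.

*Example.* If $X$ is aspherical we may think of $A$ as $k\pi$, and a central $g\in\pi$ gives a class $[g]\in S_0$.

**Theorem 2.** Let $X$ be $k$-finite. For all $n\ge0$ and $b\in S_n$,
$$\chi(X)\bigl(i_*(b)-\varepsilon(b)\,i_*(1)\bigr)=0\quad\text{in }H_n(LX;k).$$

On the example of Section 3 this says something definite: $(r+1)i_*(u)\ne0$ by Lemma 1 (with $\ell=2$), so $u\notin S_1$, although $u$ is central in the Pontryagin ring.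

The proof of Theorem 2 follows Proposition 1 with these replacements:

* the ring $k\pi$ becomes $A$, and $k\pi/[k\pi,k\pi]$ becomes $A\otimes^L_{A^e}A$, whose homology is $H_*(LX;k)$ (Sections 5 and 6);
* the trace takes values in $A\otimes^L_{A^e}A$ (Section 7);
* the finite free resolution $F$ becomes a finite semifree $P\simeq k$ (Section 8);
* multiplication by $g$ becomes $\varphi\otimes_AP$, which in degree $n>0$ is a map $k\to\Sigma^{-n}k$ and so is zero (Section 9).

After that, Section 10 shows that TNCZ gives $S_n=H_n(\Omega X;k)$.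

## 5. Chains on a simplicial loop group

The purpose of this section is a model of $\Omega X$ that is strictly a group, so that $A$ is strictly associative and conjugation makes sense.

Let $N$ denote normalized chains of simplicial $k$-modules; it is an exact functor. The shuffle map $\nabla:NM\otimes NM'\to N(M\otimes M')$ is a natural, associative, unital, symmetric quasi-isomorphism. Hence for a simplicial $k$-algebra $R$, $NR$ is a dg algebra, $N$ sends $R$-modules to $NR$-modules, $N(R^{op})=(NR)^{op}$, and $\nabla:NR\otimes NR'\to N(R\otimes R')$ is a quasi-isomorphism of dg algebras.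

**Lemma 2.** Let $M$ be a right and $L$ a left module over a simplicial $k$-algebra $R$, with $M_q$ free over $R_q$ for all $q$, or $L_q$ free over $R_q$ for all $q$. Then $NM\otimes^L_{NR}NL\simeq N(M\otimes_RL)$. This is natural, hence compatible with further module structures commuting with that of $R$, and it is compatible with the maps from $NM\otimes NL$ to both sides.

*Proof.* As $k$ is a field, the left side is the totalization of the bar construction $[p]\mapsto NM\otimes(NR)^{\otimes p}\otimes NL$. Shuffles map it to $[p]\mapsto N(M\otimes R^{\otimes p}\otimes L)$. This is simplicial in $p$: the faces are multiplications, and the multiplication of $NR$ is defined through $\nabla$; the degeneracies insert units. For each $p$ it is a quasi-isomorphism, hence also on totalizations, since everything is non-negatively graded. In each simplicial degree $q$, the complex $p\mapsto M_q\otimes R_q^{\otimes p}\otimes L_q$ has homology $\mathrm{Tor}^{R_q}_p(M_q,L_q)$, which is $M_q\otimes_{R_q}L_q$ for $p=0$ and $0$ for $p>0$ by freeness. So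
$$\cdots\to M\otimes R\otimes L\to M\otimes L\to M\otimes_RL\to0$$
is an exact sequence of simplicial modules. As $N$ is exact, the augmentation from the totalization to $N(M\otimes_RL)$ is a quasi-isomorphism. On $p=0$ the composite is $NM\otimes NL\xrightarrow{\nabla}N(M\otimes L)\to N(M\otimes_RL)$. $\square$

By Kan's loop group theorem there are a simplicial group $G$ and a contractible simplicial set $EG$ with free left $G$-action such that $BG=G\backslash EG$ satisfies $|BG|\simeq X$. Then $|G|\simeq\Omega X$ and $\pi_0G=\pi=\pi_1(X)$. Put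
$$A=Nk[G],\qquad R=H_0(A)=k\pi,$$
with augmentation $A\to k$ induced by $G\to pt$. Here $A$ is concentrated in degrees $\ge0$.

**Borel constructions.** We need to read $k\otimes^L_A-$ topologically. For a left $G$-simplicial set $Y$ put $EG\times_GY=G\backslash(EG\times Y)$. The projection $Nk[EG\times Y]\to Nk[Y]$ is a quasi-isomorphism of $A$-modules, and $k[EG\times Y]$ is levelwise free over $k[G]$. So Lemma 2, applied to the right module $k=Nk[pt]$, gives
$$k\otimes^L_ANk[Y]\simeq Nk[EG\times_GY].\tag{3}$$
A vertex $e\in EG_0$ gives a map $Y\to EG\times Y$, $y\mapsto(e,y)$. It is a (non-equivariant) section of the projection, hence a quasi-inverse on chains. So under (3) the map $Nk[Y]\to k\otimes^L_ANk[Y]$, $y\mapsto1\otimes y$, becomes the fibre inclusion $Y\to EG\times_GY$, $y\mapsto[e,y]$. For $Y=pt$ we get $H_*(k\otimes^L_Ak)=H_*(X;k)$.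

**The finiteness input.** We need to know what finiteness of $X$ says about $k$. Let $G_0=\ker(G\to\pi)$, where $\pi$ is regarded as a constant simplicial group. Each $G_q\to\pi$ is onto. By Lemma 2, with $k\simeq Nk[EG]$,
$$R\otimes^L_Ak\simeq N(k\pi\otimes_{k[G]}k[EG])=Nk[G_0\backslash EG]$$
as complexes of left $k\pi$-modules. The map $G_0\backslash EG\to BG$ is a principal $\pi$-covering. Since $EG$ is contractible and $G_0$ is connected, $G_0\backslash EG$ is connected and simply connected. So $|G_0\backslash EG|$ is the universal cover of $|BG|$, and it is $\pi$-equivariantly homotopy equivalent, through CW-complexes with free $\pi$-action, to the universal cover of $X$. Hence: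

**(Fin)** If $X$ is $k$-finite, $R\otimes^L_Ak$ is isomorphic in $D(R)$ to a bounded complex $F$ of finitely generated free $R$-modules in degrees $\ge0$, with $\sum_j(-1)^j\mathrm{rank}\,F_j=\chi(X)$. In case (F1), $F$ is the cellular chain complex of the universal cover, in degrees $[0,\dim X]$. In case (F2), $R=k$ and $F=H_*(X;k)$ with zero differential, in degrees $[0,d]$, where $d$ is the top degree with $H_d(X;k)\ne0$.

## 6. The free loop space as a derived tensor product

Now we identify $i_*$ algebraically. Let $G^{ad}$ be $G$ with the conjugation action $g\cdot x=gxg^{-1}$, and $A^{ad}=Nk[G^{ad}]$, a left $A$-module.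

**Lemma 3.** The map $EG\times_GG^{ad}\to BG$ is weakly equivalent, as a map, to $ev:LX\to X$. Hence $i_*:H_*(\Omega X;k)\to H_*(LX;k)$ is identified with $H(A^{ad})\to H(k\otimes^L_AA^{ad})$, $x\mapsto1\otimes x$. The component of the constant loop corresponds to $1\in G$.

*Proof.* The plan is to compare two fibrations over $X\times X$, the path space and a Borel construction, and then to restrict to the diagonal.

**Step 1: a fibration over $BG\times BG$.** Let $\Gamma=G\times G$ act on $G$ by $(g,h)x=gxh^{-1}$; the action is transitive and the stabilizer of $1$ is the diagonal $\Delta G$. Put $E\Gamma=EG\times EG$ and consider $q:E\Gamma\times_\Gamma G\to B\Gamma=BG\times BG$. Every simplex $\Delta^r\to B\Gamma$ lifts to $E\Gamma$, so, the action on $E\Gamma$ being free, the pullback of $q$ along it is $\Delta^r\times G\to\Delta^r$. Simplicial groups are Kan complexes, so horns can be filled there, and $q$ is a Kan fibration.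

**Step 2: its total space is $BG$.** We have $E\Gamma\times_\Gamma G=E\Gamma\times_\Gamma(\Gamma/\Delta G)\cong\Delta G\backslash E\Gamma$. The diagonal $EG\to E\Gamma$ is a $G$-map between contractible free $G$-simplicial sets, so it induces a weak equivalence $w:BG\to\Delta G\backslash E\Gamma$, and $qw$ is the diagonal of $BG$. In the first description, $w[e]=[(e,e),1]$.

**Step 3: comparison with paths.** Realize, writing $B=|BG|$ and $W=|E\Gamma\times_\Gamma G|$. Realizations of Kan fibrations are Serre fibrations, and realization preserves pullbacks (in compactly generated spaces). Factor $|w|:B\to W$ as a trivial cofibration $j:B\to W_1$ followed by a fibration $W_1\to W$, which is trivial since $|w|$ is a weak equivalence. The composite $W_1\to B\times B$ is a fibration, and $B\xrightarrow{j}W_1\to B\times B$ is the diagonal. Let $c:B\to B^I$ be the constant-path map. Since $B^I\to B\times B$ is a fibration and $j$ is a trivial cofibration, there is a map $h:W_1\to B^I$ over $B\times B$ with $hj=c$. As $c$ and $j$ are weak equivalences, so is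 $h$. Thus $W\leftarrow W_1\to B^I$ are weak equivalences between fibrations over $B\times B$, and they stay weak equivalences after pulling back along the diagonal.

**Step 4: the pullbacks.** The pullback of $B^I$ is $LB$. A simplex of the pullback of $E\Gamma\times_\Gamma G$ along the diagonal is a class $[(e_1,e_2),x]$ with $[e_1]=[e_2]$ in $BG$. Moving $(e_1,e_2)$ by $\Gamma$ we may normalize to $((e,e),x)$. Two normalized representatives are equivalent only under $(g,h)$ with $ge=he$, so $g=h$ by freeness, and $g((e,e),x)=((ge,ge),gxg^{-1})$. So the pullback is $EG\times_GG^{ad}$. Finally $LB\to B$ is equivalent to $LX\to X$. Fibre inclusions correspond, and (3) with $Y=G^{ad}$ gives the statement on $i_*$. By $hj=c$ and $w[e]=[(e,e),1]$, constant loops correspond to $x=1$. $\square$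

We identify $H_*(\Omega X;k)$ with $H_*(A)$ through Lemma 3. Then the class $1$ of the constant loop is the unit.

**Bimodules and conjugation.** The next step relates conjugation to bimodules, as for groups. Put $\mathcal E=Nk[G\times G^{op}]$; then $\nabla:A^e\to\mathcal E$ is a quasi-isomorphism of dg algebras. The map $g\mapsto(g,g^{-1})$ is a homomorphism $G\to G\times G^{op}$, since $(g,g^{-1})(h,h^{-1})=(gh,h^{-1}g^{-1})$. It induces $\delta:A\to\mathcal E$. The left action $(g,h)x=gxh$ of $G\times G^{op}$ on $G$ makes $Nk[G]$ a left $\mathcal E$-module $\mathcal A$. Along $\nabla$ it restricts to the bimodule $A$ (the symmetry of $\nabla$ gives $(a\otimes b)m=(-1)^{|b||m|}amb$), and along $\delta$ it restricts to $A^{ad}$. The right action $x(g,h)=hxg$ makes $Nk[G]$ a right $\mathcal E$-module $\mathcal A_r$, which restricts to $A$ as a right $A^e$-module.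

For $B\in D(A^e)$ let $HH(A,B)=A\otimes^L_{A^e}B$, and let $\eta_B:B=A^e\otimes_{A^e}B\to HH(A,B)$, $b\mapsto1\otimes b$, be induced by the right module map $A^e\to A$, $1\mapsto1$. It is natural in $B$.

*Example.* If $A=R$ is a ring in degree $0$, then $HH_0(R,R)=R\otimes_{R\otimes R^{op}}R=R/[R,R]$, and $\eta_R$ is the quotient map on $H_0$.

**Lemma 4.**

(i) $\mathcal E\otimes^L_Ak\cong\mathcal A$ in $D(\mathcal E)$, and $k\otimes^L_A\mathcal E\cong\mathcal A_r$ as right $\mathcal E$-modules in the derived category, with $1\otimes1\mapsto1$ in both cases ($A$ acts on $\mathcal E$ via $\delta$).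

(ii) For any $f\in\mathrm{Hom}_{D(A)}(k,\Sigma^{-n}A^{ad})$ there is $\varphi\in\mathrm{Hom}_{D(A^e)}(A,\Sigma^{-n}A)$ with $\varphi(1)=f(1)\in H_n(A)$.

(iii) $H(\eta_A)$ is identified with $i_*$.

*Proof.* (i) $k[G\times G^{op}]$ is levelwise free over $k[G]$ on either side, so Lemma 2 gives $\mathcal E\otimes^L_Ak\simeq Nk[(G\times G^{op})/\delta G]$. Since $(g,h)\delta(x)=(gx,x^{-1}h)$, the map $(g,h)\mapsto gh$ is well defined on $(G\times G^{op})/\delta G$. It is a bijection onto $G$, since $(g,h)\delta(h)=(gh,1)$. It is equivariant: $(g',h')(g,h)=(g'g,hh')\mapsto g'(gh)h'$. On the other side, $k\otimes^L_A\mathcal E\simeq Nk[\delta G\backslash(G\times G^{op})]$. Since $\delta(x)(g,h)=(xg,hx^{-1})$, the map $(g,h)\mapsto hg$ is a bijection $\delta G\backslash(G\times G^{op})\to G$, and it is equivariant because $(g,h)(g',h')=(gg',h'h)\mapsto h'(hg)g'$.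

(ii) As $A^{ad}$ is the restriction of $\mathcal A$ along $\delta$, adjunction (D3) turns $f$ into a morphism $\mathcal A\cong\mathcal E\otimes^L_Ak\to\Sigma^{-n}\mathcal A$ in $D(\mathcal E)$ with $1\mapsto f(1)$. Restrict it along $\nabla$.

(iii) By (D3) and (i), $A\otimes^L_{A^e}A\cong\mathcal A_r\otimes^L_{\mathcal E}\mathcal A\cong(k\otimes^L_A\mathcal E)\otimes^L_{\mathcal E}\mathcal A\cong k\otimes^L_AA^{ad}$. A map of right modules out of the free module $\mathcal E$ is determined in the derived category by the class of the image of $1$, so $1\otimes x$ corresponds to $1\otimes x$. Apply Lemma 3. $\square$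

## 7. A trace with values in $A\otimes^L_{A^e}A$

We want to assign to a map $P\to B\otimes_AP$ a class in $HH(A,B)$, naturally in the bimodule $B$. Allowing $B$ to vary is what makes maps such as $P\to\Sigma^{-n}P=\Sigma^{-n}A\otimes_AP$ traceable.

**Setup.** Let $P$ be a finite semifree left $A$-module with basis $\{v\}$. Let $P^\vee=\mathrm{Hom}_A(P,A)$, where a map $\alpha$ of degree $|\alpha|$ satisfies $\alpha(ap)=(-1)^{|\alpha||a|}a\alpha(p)$, and $(d\alpha)(p)=d(\alpha(p))-(-1)^{|\alpha|}\alpha(dp)$. It is a right $A$-module via $(\alpha a)(p)=(-1)^{|a||p|}\alpha(p)a$. It is free on the dual basis $v^*$, $|v^*|=-|v|$. Since $(dv^*)(w)=-(-1)^{|v|}v^*(dw)$ is nonzero only if $v$ occurs in $dw$, $P^\vee$ is finite semifree for the reversed order. A bimodule $M$ is a right $A^e$-module via $m(a\otimes b)=(-1)^{|b|(|m|+|a|)}bma$ and a left one via $(a\otimes b)m=(-1)^{|b||m|}amb$. Then $P\otimes_kP^\vee$, with $a(p\otimes\alpha)b=ap\otimes\alpha b$, is a semifree right $A^e$-module on the elements $v\otimes w^*$.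

**Three chain maps.** For a bimodule $B$ define

* $\theta:P^\vee\otimes_A(B\otimes_AP)\to\mathrm{Hom}_A(P,B\otimes_AP)$, $\ \theta(\alpha\otimes y)(p)=(-1)^{|y||p|}\alpha(p)y$;
* $\rho:P^\vee\otimes_AB\otimes_AP\to(P\otimes P^\vee)\otimes_{A^e}B$, $\ \alpha\otimes x\otimes p\mapsto(-1)^{|p|(|\alpha|+|x|)}(p\otimes\alpha)\otimes x$;
* $e:P\otimes P^\vee\to A$, $\ e(p\otimes\alpha)=(-1)^{|p||\alpha|}\alpha(p)$.

*Check of $\theta$.* It is balanced: $\theta(\alpha a\otimes y)(p)=(-1)^{(|y|+|a|)|p|}\alpha(p)ay=\theta(\alpha\otimes ay)(p)$. Its values are $A$-linear of degree $|\alpha|+|y|$: $\theta(\alpha\otimes y)(cp)=(-1)^{|y|(|c|+|p|)+|\alpha||c|}c\,\alpha(p)y$. It is bijective, as both sides are sums over $v$ of copies of $B\otimes_AP$. It is a chain map: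
$$d\bigl(\theta(\alpha\otimes y)(p)\bigr)-(-1)^{|\alpha|+|y|}\theta(\alpha\otimes y)(dp)=(-1)^{|y||p|}(d\alpha)(p)\,y+(-1)^{|\alpha|}(-1)^{(|y|+1)|p|}\alpha(p)\,dy,$$
because $\theta(\alpha\otimes y)(dp)=(-1)^{|y||p|+|y|}\alpha(dp)y$; and the right side is $\theta(d\alpha\otimes y+(-1)^{|\alpha|}\alpha\otimes dy)(p)$.

*Check of $\rho$.* It is induced by a permutation of tensor factors with Koszul sign, so it is a chain map if it is well defined. Since $(p\otimes\alpha)(a\otimes1)=p\otimes\alpha a$, both $\alpha a\otimes x\otimes p$ and $\alpha\otimes ax\otimes p$ go to $(-1)^{|p|(|\alpha|+|a|+|x|)}(p\otimes\alpha)\otimes ax$. For the other relation use $xa=(-1)^{|a||x|}(1\otimes a)x$ and $(p\otimes\alpha)(1\otimes a)=(-1)^{|a|(|p|+|\alpha|)}ap\otimes\alpha$: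
$$\rho(\alpha\otimes xa\otimes p)=(-1)^{|p|(|\alpha|+|x|+|a|)+|a||x|+|a|(|p|+|\alpha|)}(ap\otimes\alpha)\otimes x=(-1)^{(|p|+|a|)(|\alpha|+|x|)}(ap\otimes\alpha)\otimes x,$$
which is $\rho(\alpha\otimes x\otimes ap)$. It is bijective, as both sides are sums over pairs $(v,w)$ of copies of $B$.

*Check of $e$.* It is a map of bimodules: $e(ap\otimes\alpha)=(-1)^{(|a|+|p|)|\alpha|+|\alpha||a|}a\alpha(p)=a\,e(p\otimes\alpha)$ and $e(p\otimes\alpha a)=(-1)^{|p|(|\alpha|+|a|)+|a||p|}\alpha(p)a=e(p\otimes\alpha)a$. It is a chain map: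
$$d\,e(p\otimes\alpha)=(-1)^{|p||\alpha|}\bigl((d\alpha)(p)+(-1)^{|\alpha|}\alpha(dp)\bigr)=e\bigl(dp\otimes\alpha+(-1)^{|p|}p\otimes d\alpha\bigr).$$

**Definition of the trace.** Let $q:S\to A$ be a semifree resolution of the right $A^e$-module $A$, with basis in degrees $\ge0$ (D1), so that $HH(A,B)=S\otimes_{A^e}B$. Since $P\otimes P^\vee$ is semifree, there is a map $\tilde e:P\otimes P^\vee\to S$ of right $A^e$-modules with $q\tilde e\simeq e$. Put
$$\mathrm{Tr}_B:\ \mathrm{Hom}_A(P,B\otimes_AP)\xrightarrow{\rho\theta^{-1}}(P\otimes P^\vee)\otimes_{A^e}B\xrightarrow{\tilde e\otimes1}S\otimes_{A^e}B=HH(A,B).\tag{4}$$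
This is strictly natural in the dg bimodule $B$. The three functors of $B$ in (4) preserve quasi-isomorphisms, because $P$, $P\otimes P^\vee$ and $S$ are semifree. So they descend to $D(A^e)$, and $\mathrm{Tr}$ is natural for morphisms of $D(A^e)$. On $H_0$ it is a $k$-linear map $\mathrm{Hom}_{D(A)}(P,B\otimes_AP)\to HH_0(A,B)$.

**Lemma 5.**

(i) For $\varphi\in\mathrm{Hom}_{D(A^e)}(A,B)$: $\ \mathrm{Tr}_B(\varphi\otimes_AP)=HH(A,\varphi)\bigl(\mathrm{Tr}_A(\mathrm{id}_P)\bigr)$.

(ii) $\mathrm{Tr}_A(\mathrm{id}_P)=\bigl(\sum_v(-1)^{|v|}\bigr)\eta_A(1)$ in $HH_0(A,A)$.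

*Proof.* (i) This is naturality in $B$, applied to $\mathrm{id}_P\in\mathrm{Hom}_A(P,A\otimes_AP)$: composing $\mathrm{id}_P$ with $\varphi\otimes_AP$ gives $\varphi\otimes_AP$.

(ii) First we may replace $S$ by $A$. All of $S$, $A$, $A^e$ lie in degrees $\ge0$, so by (D4) the map $q\otimes1:S\otimes_{A^e}A\to A\otimes_{A^e}A$ is on $H_0$ the map $H_0(q)\otimes1$, an isomorphism; both sides are $R\otimes_{R\otimes R^{op}}R=R/[R,R]$. It sends $\eta_A(1)$ to $[1]$. Since $q\tilde e\simeq e$, it suffices to compute $(e\otimes1)\rho\theta^{-1}(\mathrm{id}_P)$ in $H_0(A\otimes_{A^e}A)$. Now $v^*(av)=(-1)^{|v||a|}a$, so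
$$\theta(v^*\otimes1\otimes v)(av)=(-1)^{|v|(|a|+|v|)}v^*(av)\,v=(-1)^{|v|(|a|+|v|)+|v||a|}av=(-1)^{|v|}av,$$
while $\theta(v^*\otimes1\otimes v)$ vanishes on the other basis elements. Hence $\mathrm{id}_P=\theta\bigl(\sum_v(-1)^{|v|}v^*\otimes1\otimes v\bigr)$. Next, $\rho(v^*\otimes1\otimes v)=(-1)^{|v|}(v\otimes v^*)\otimes1$ and $e(v\otimes v^*)=(-1)^{|v|}$. The total is $\sum_v(-1)^{3|v|}[1]=\sum_v(-1)^{|v|}[1]$. $\square$

## 8. The trivial module is finite

The next lemma replaces the resolution $F$ of Proposition 1: finiteness of $X$ makes $k$ a finite $A$-module in the derived sense, with the right number of generators.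

**Lemma 6.** If $X$ is $k$-finite, with $F$ as in (Fin), then $k$ is isomorphic in $D(A)$ to a finite semifree $P$ with exactly $\mathrm{rank}\,F_j$ basis elements in degree $j$ for every $j$. In particular $\sum_v(-1)^{|v|}=\chi(X)$.

*Proof.*

**Step 1: $R\otimes^L_A-$ detects the lowest homology.** Let $H_j(M)=0$ for $j<r$. We show that $H_j(R\otimes^L_AM)=0$ for $j<r$ and that $H_r(M)\cong H_r(R\otimes^L_AM)$. The kernel $I$ of the surjection $A\to R$ has $H_j(I)=0$ for $j\le0$, since $A\to R$ is an isomorphism on $H_0$ and $H_1(R)=0$. Take a semifree resolution $Q$ of $M$ with basis in degrees $\ge r$. Filtering $I\otimes_AQ$ by the basis, with subquotients sums of $\Sigma^sI$, $s\ge r$, gives $H_j(I\otimes_AQ)=0$ for $j\le r$. Now use the long exact sequence of $0\to I\otimes_AQ\to Q\to R\otimes_AQ\to0$.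

Consequently, if $H(M)$ is bounded below and $H_j(R\otimes^L_AM)=0$ for all $j<r$, then $H_j(M)=0$ for $j<r$: otherwise the lowest nonzero $H_s(M)$, $s<r$, would equal $H_s(R\otimes^L_AM)=0$. In particular, if $H(M)$ is bounded below and $R\otimes^L_AM\simeq0$, then $M\simeq0$.

**Step 2: removing one layer of cells.** Let $H(M)$ be bounded below and $R\otimes^L_AM\cong F$, a complex of finitely generated free modules in degrees $[r,d]$. We claim that $M\cong P$ with $P$ finite semifree with $\mathrm{rank}\,F_j$ basis elements in degree $j$, and argue by induction on $d-r$. If $F=0$, then $M\simeq0$ and $P=0$. Otherwise, by Step 1, $H_j(M)=0$ for $j<r$ and $H_r(M)\cong H_r(F)$, a quotient of $F_r$. Let $m=\mathrm{rank}\,F_r$ and choose $\Sigma^rA^m\to M$ sending the generators to the classes of a basis of $F_r$; let $C$ be its cone. After $R\otimes^L_A-$ this becomes a map $\Sigma^rF_r\to F$, with $F_r$ viewed as a module in degree $0$. Maps out of $\Sigma^rR^m$ in $D(R)$ are determined on $H_r$, so this map agrees with the inclusion of the lowest term.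 Hence $R\otimes^L_AC\cong F_{>r}$, in degrees $[r+1,d]$. By induction, $C\cong P'$ with $P'$ finite semifree with the right basis in degrees $>r$. The triangle $\Sigma^rA^m\to M\to C\to\Sigma^{r+1}A^m$ gives $M\cong\Sigma^{-1}\mathrm{cone}(P'\to\Sigma^{r+1}A^m)$, where $P'\to\Sigma^{r+1}A^m$ is a chain map because $P'$ is semifree. As a graded module this is $\Sigma^rA^m\oplus P'$. It is finite semifree, with the generators of degree $r$ coming first.

**Step 3: conclusion.** Apply the claim to $M=k$, using (Fin). $\square$

*Example.* For the circle, with $k[z,z^{-1}]$ in place of $A$, this gives $P$ with basis $1,v$, $|v|=1$, $dv=(z-1)1$.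

## 9. Proof of Theorem 2

Let $b=\varphi(1)$ with $\varphi\in\mathrm{Hom}_{D(A^e)}(A,\Sigma^{-n}A)$, and let $P\cong k$ be as in Lemma 6. We compute $\mathrm{Tr}(\varphi\otimes_AP)$ in two ways.

**Step 1: the trace is $\chi(X)i_*(b)$.** By Lemma 5, Lemma 6 and naturality of $\eta$,
$$\mathrm{Tr}(\varphi\otimes_AP)=HH(A,\varphi)\bigl(\chi(X)\eta_A(1)\bigr)=\chi(X)\,\eta_{\Sigma^{-n}A}(\varphi(1)).\tag{5}$$
Identify $S\otimes_{A^e}\Sigma^{-n}A\cong\Sigma^{-n}(S\otimes_{A^e}A)$ by $s\otimes\sigma^{-n}a\mapsto(-1)^{n|s|}\sigma^{-n}(s\otimes a)$. The class $1\in H_0(S)$ has degree $0$, so no sign appears and $\eta_{\Sigma^{-n}A}(\varphi(1))$ corresponds to $\eta_A(b)\in HH_n(A,A)\cong H_n(LX;k)$. By Lemma 4(iii) this is $i_*(b)$, so (5) equals $\chi(X)i_*(b)$.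

**Step 2: the map $\varphi\otimes_AP$ is a scalar or zero.** It lies in
$$\mathrm{Hom}_{D(A)}(P,\Sigma^{-n}P)\cong\mathrm{Hom}_{D(A)}(P,\Sigma^{-n}k)=H_n(\mathrm{Hom}_A(P,k))=\mathrm{Hom}_k\bigl(H_{-n}(k\otimes_AP),k\bigr),$$
and $H_{-n}(k\otimes_AP)=H_{-n}(X;k)$ by (3).

If $n>0$, this group is $0$. So $\varphi\otimes_AP=0$, its trace is $0$, and $\chi(X)i_*(b)=0$. Also $\varepsilon(b)=0$, which is the claim.

If $n=0$, this group is $H^0(X;k)=k$, so $\varphi\otimes_AP$ is multiplication by a scalar, which can be read off on $H_0(P)=k$. Choose a cycle $p_0\in P_0$ representing $1$. Naturality of $\varphi\otimes_A-$ with respect to the left module map $A\to P$, $a\mapsto ap_0$, shows that $[p_0]$ is sent to $\varphi(1)[p_0]=\varepsilon(b)[p_0]$. So $\varphi\otimes_AP=\varepsilon(b)\,\mathrm{id}_P$. By Lemma 5(ii) its trace is $\varepsilon(b)\chi(X)\eta_A(1)$, which corresponds to $\varepsilon(b)\chi(X)i_*(1)$. Comparing with Step 1, $\chi(X)i_*(b)=\varepsilon(b)\chi(X)i_*(1)$. $\blacksquare$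

## 10. TNCZ trivializes the conjugation action: proof of Theorem 1

It remains to produce elements of $S_n$. By Lemma 4(ii) this means finding maps $k\to\Sigma^{-n}A^{ad}$ in $D(A)$. They would be easy to find if $A^{ad}$ were a sum of shifted copies of $k$. That is what TNCZ gives.

**Lemma 7.** Let $m\in\{0,1,\dots\}\cup\{\infty\}$ and suppose $i_*:H_j(\Omega X;k)\to H_j(LX;k)$ is injective for all $j\le m$. Let $T=\bigoplus_{j\le m}\Sigma^jH_j(A)$ with zero differential and trivial $A$-action (through the augmentation). Then there is a morphism $f:A^{ad}\to T$ in $D(A)$ that is an isomorphism on $H_j$ for all $j\le m$.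

*Proof.* Let $Q\to A^{ad}$ be a semifree resolution. By Lemma 3, $H_j(Q)\to H_j(k\otimes_AQ)$ is injective for $j\le m$. Choose a $k$-linear retraction $H_j(k\otimes_AQ)\to H_j(Q)=H_j(A)$. Over a field it is induced by a chain map $k\otimes_AQ\to\Sigma^jH_j(A)$. Such a chain map is the same as an $A$-linear chain map $Q\to\Sigma^jH_j(A)$ into the trivial module. On $H_j$ it is the injection followed by the retraction, that is, the identity. Let $f$ be the product of these maps over $j\le m$. The product of the targets equals their direct sum, because they sit in distinct degrees. $\square$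

**Proof of Theorem 1.** Let $X$ satisfy (F2) and let $H^*(i;k)$ be onto.

**Step 1: $S_n=H_n(\Omega X;k)$ for all $n$.** By Lemma 7 with $m=\infty$, $f:A^{ad}\cong T$ in $D(A)$. For $b\in H_n(A)$, the composite
$$\Sigma^nk\xrightarrow{\ b\ }\Sigma^nH_n(A)\subset T\xrightarrow{f^{-1}}A^{ad}$$
gives a morphism $k\to\Sigma^{-n}A^{ad}$ sending $1$ to $b$. By Lemma 4(ii), $b\in S_n$.

**Step 2: a class of positive degree.** Suppose $\tilde H^*(X;k)\ne0$, and let $\ell\ge2$ be the lowest positive degree with $H_\ell(X;k)\ne0$. By Lemma 1, $H_{\ell-1}(\Omega X;k)\cong H_\ell(X;k)\ne0$. Take $0\ne b\in H_{\ell-1}(\Omega X;k)$. Since $\ell-1>0$, Theorem 2 gives $\chi(X)i_*(b)=0$. Since $i_*$ is injective, $i_*(b)\ne0$. So $\chi(X)=0$ in $k$. $\blacksquare$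

## 11. A finite range of degrees, and the fundamental group: Theorem 3(a)–(c)

Step 1 above inverted $f$. If $f$ is an isomorphism only in degrees $\le m$, we can still lift maps from $\Sigma^nk$ through it, because $k$ has a finite semifree model: the obstructions lie in finitely many degrees.

**Lemma 8.** Suppose $k\cong P$ in $D(A)$ with $P$ finite semifree and basis in degrees $[0,d]$, $d\ge1$. Let $n\ge0$, $m=n+d-1$, and suppose $i_*$ is injective in degrees $\le m$. Then $S_n=H_n(\Omega X;k)$.

*Proof.* Let $f:A^{ad}\to T$ be as in Lemma 7, and let $K\to A^{ad}\to T\to\Sigma K$ be a triangle. In the long exact sequence, $H_j(f)$ is bijective for $j\le m$, and $H_{j+1}(f)$ is onto for $j\le m$, because it is bijective for $j+1\le m$ and $H_{m+1}(T)=0$. So $H_j(K)=0$ for $j\le m$.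

Let $b\in H_n(A)$; note $n\le m$. Consider $\Sigma^nk\xrightarrow{b}\Sigma^nH_n(A)\subset T$. It lifts to $A^{ad}$ if its image in $\mathrm{Hom}_{D(A)}(\Sigma^nP,\Sigma K)$ vanishes. Filter $P$ by its basis, with subquotients $\Sigma^sA$, $0\le s\le d$. The contribution of $\Sigma^sA$ is $\mathrm{Hom}_{D(A)}(\Sigma^{n+s}A,\Sigma K)=H_{n+s-1}(K)$, which is $0$ since $n+s-1\le m$. So the whole group is $0$, and there is a lift $\Sigma^nk\to A^{ad}$. It sends $1$ to $b$, since $H_n(f)$ is the identity of $H_n(A)$. Apply Lemma 4(ii). $\square$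

**Proof of Theorem 3(a).** By Lemma 6 and (F2), $k\cong P$ with basis in degrees $[0,d]$. Take $n=\ell-1\ge1$, so $m=n+d-1=\ell+d-2$. By Lemma 1 there is $0\ne b\in H_{\ell-1}(\Omega X;k)\cong H_\ell(X;k)$, and by Lemma 8, $b\in S_{\ell-1}$. Theorem 2 gives $\chi(X)i_*(b)=0$. Since $n\le m$, $i_*(b)\ne0$. So $\chi(X)=0$ in $k$.

*The bound cannot be lowered.* Here are two families in which $H^j(i)$ is onto for $j\le\ell+d-3$ and $\chi(X)\ne0$ in $k$.

* $X=\mathbb{CP}^r$, $r\ge1$, with $r+1\ne0$ in $k$. Here $\ell=2$, $d=2r$. By Section 3, $\Omega X\simeq S^1\times\Omega S^{2r+1}$ has cohomology only in degrees $0,1$ below degree $2r$. Degree $0$ is clear, and degree $1=\ell-1$ is Lemma 1. So $H^j(i)$ is onto for $j\le2r-1=\ell+d-3$, while $\chi=r+1\ne0$ in $k$.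
* $X=S^{2r}$, $r\ge1$, with $\operatorname{char}k\ne2$. Here $\ell=d=2r$, and $H^j(\Omega S^{2r})$ with $j\le4r-3=\ell+d-3$ is nonzero only for $j=0$ and $j=2r-1=\ell-1$. Lemma 1 again shows that $H^j(i)$ is onto in this range, while $\chi=2\ne0$.

**Proof of Theorem 3(b).** Let $d=\dim X$; as $\pi\ne1$, $d\ge1$. By Lemma 6 and (F1), $k\cong P$ with basis in degrees $[0,d]$. Apply Lemma 8 with $n=0$, $m=d-1$: for $1\ne g\in\pi$ the class $b=[g]\in H_0(\Omega X;k)=k\pi$ lies in $S_0$. As $\varepsilon([g])=1$, Theorem 2 gives $\chi(X)\,i_*([g]-[1])=0$. Since $[g]\ne[1]$ and $i_*$ is injective in degree $0\le m$, $\chi(X)=0$ in $k$.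

*The bound cannot be lowered.* Let $X=\mathbb{RP}^{2r}$, $r\ge1$. Then $\Omega X$ has two components, each equivalent to $\Omega S^{2r}$, so $H^j(\Omega X)=0$ for $0<j\le2r-2=\dim X-2$. In degree $0$, $\pi=\mathbb Z/2$ is abelian, so $\pi_0\Omega X\to\pi_0LX$, from elements to conjugacy classes, is injective and $H^0(i)$ is onto. So $H^j(i)$ is onto for all $j\le\dim X-2$, yet $\chi=1$.

**Proof of Theorem 3(c).** If $\pi\ne1$, (b) gives $\chi(X)=0$ in $k$. If $\pi=1$, use Theorem 1. Conversely, if $X$ is simply connected with $\tilde H^*(X;k)=0$, then $H_*(\Omega X;k)=k$ by the Serre spectral sequence of the path fibration, so $H^*(i;k)$ is onto, and $\chi(X)=1$. $\blacksquare$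

## 12. $\mathbb{CP}^{p-1}$ over $\mathbb F_p$: Theorem 3(d)

Let $k=\mathbb F_p$, $n=p-1\ge1$, $X=\mathbb{CP}^n$, $Y=\mathbb{CP}^\infty$, and let $x\in H^2$ be the generator. All cohomology is over $k$. We show that the Serre spectral sequence of $\Omega X\to LX\to X$ degenerates.

**Step 1: cohomology of the fibre.** From Section 3, $\Omega X\simeq S^1\times\Omega S^{2n+1}$, and $H_*(\Omega X)$ has basis $y^j,uy^j$ ($j\ge0$), where $y^j$ and $uy^j$ are Pontryagin products. As algebras $H^*(\Omega X)\cong H^*(S^1)\otimes H^*(\Omega S^{2n+1})$. So $H^*(\Omega X)$ has basis $\gamma_j,\ t\gamma_j$, where $|t|=1$, $t^2=0$, $\gamma_j$ is dual to $y^j$, and $\langle t\gamma_j,uy^j\rangle=\pm1$. The degrees are $2nj$ and $2nj+1$, so each $H^j(\Omega X)$ has dimension at most one.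

**Step 2: $t$ extends to $LX$.** By Lemma 1 with $\ell=2$, $\sigma(x)\in H^1(LX)$ restricts to a nonzero multiple of $t$.

**Step 3: a class $\omega\in H^{2n}(LX)$ that should restrict to $\gamma_1$.** Here we use $p=0$ in $k$. By (1) on $Y$, $e_Y^*x=1\times ev^*x+s\times\sigma(x)$. Both summands have degree $2$, so they commute, and the square of the second is $0$ as $s^2=0$. Hence
$$e_Y^*(x^p)=1\times ev^*(x)^p\pm p\,s\times ev^*(x)^{p-1}\sigma(x)=1\times ev^*(x)^p,$$
that is, $\sigma(x^p)=0$ in $H^{2p-1}(LY)$. Since $\dim X=2p-2$, we have $H^{2p}(Y,X)\cong H^{2p}(Y)$; let $\hat x$ be the lift of $x^p$. The relative suspension gives $\sigma(\hat x)\in H^{2p-1}(LY,LX)$, which maps to $\sigma(x^p)=0$ in $H^{2p-1}(LY)$. So $\sigma(\hat x)=\partial\omega$ for some $\omega\in H^{2p-2}(LX)=H^{2n}(LX)$, where $\partial$ is the connecting homomorphism.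

**Step 4: $\omega$ restricts to a nonzero multiple of $\gamma_1$.** Restricting to based loops, $\partial(\omega|_{\Omega X})=\sigma(\hat x)|_{(\Omega Y,\Omega X)}$, so it suffices to show that the latter is nonzero. Let $\Phi:(D^{2p},S^{2p-1})\to(Y,X)$ be the characteristic map of the $2p$-cell. Then $\Phi^*\hat x$ is a generator of $H^{2p}(D^{2p},S^{2p-1})$, because the cells of $Y$ outside $X$ have dimensions $2p,2p+2,\dots$. Collapsing all faces of the cube but one gives a map $(I^{2p},\partial I^{2p})\to(D^{2p},S^{2p-1})$ that induces an isomorphism on $H^{2p}$ and sends all faces but one to the base point; let the exceptional face belong to a coordinate other than the first, and let the base point of $X$ be the image under $\Phi$ of that of $S^{2p-1}$. Gluing the ends of the first coordinate, we get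
$$\kappa:S^1\times(I^{2p-1},\partial I^{2p-1})\to(D^{2p},S^{2p-1})$$
sending $\{1\}\times I^{2p-1}$ to the base point. Consider
$$H^{2p}(I^{2p},\partial I^{2p})\leftarrow H^{2p}\bigl((S^1,1)\times(I^{2p-1},\partial I^{2p-1})\bigr)\to H^{2p}\bigl(S^1\times(I^{2p-1},\partial I^{2p-1})\bigr).$$
Both maps are isomorphisms: the first by collapsing $\partial I$ in the first coordinate, the second because $H^1(S^1,1)\cong H^1(S^1)$ and $H^{2p}(I^{2p-1},\partial I^{2p-1})=0$. So $\kappa^*\Phi^*\hat x=\pm s\times\iota$ with $\iota$ a generator of $H^{2p-1}(I^{2p-1},\partial I^{2p-1})$. The adjoint of $\Phi\kappa$ is a map $a:(I^{2p-1},\partial I^{2p-1})\to(\Omega Y,\Omega X)$, and $\Phi\kappa$ is $1\times a$ followed by evaluation. So $s\times a^*\sigma(\hat x)=\pm s\times\iota$, that is, $a^*\sigma(\hat x)=\pm\iota\ne0$. Hence $\omega|_{\Omega X}\ne0$ in $H^{2n}(\Omega X)=k\gamma_1$.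

**Step 5: only one differential is possible.** Consider the Serre spectral sequence $E_2=H^*(X)\otimes H^*(\Omega X)\Rightarrow H^*(LX)$. It is multiplicative and linear over $H^*(X)$, and by Step 2, $t$ is a permanent cycle, so $d_r(t\gamma_j)=-t\,d_r(\gamma_j)$. The element $d_r(\gamma_j)$ has odd total degree $2nj+1$, so it is a combination of elements $x^at\gamma_i$ with $2a+2ni=2nj$ and $0<a\le n$. This forces $a=n$, $i=j-1$ and $r=2a=2n$. Hence $E_2=E_{2n}$, and
$$d_{2n}(\gamma_j)=c_j\,x^n\,t\gamma_{j-1}\quad(j\ge1),\qquad d_{2n}(\gamma_0)=0,\qquad d_{2n}(t\gamma_j)=0,\tag{6}$$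
with $c_j\in k$, the last equation because $t^2=0$. For $r>2n=\dim X$ all $d_r$ vanish. We claim that $c_j=0$ for all $j\ge1$. For $j=1$ this is Step 4, since $\gamma_1$ is in the image of $H^*(LX)$.

**Step 6: concatenation of loops gives $c_j=0$ for $j\ge2$.** Let $j\ge2$ and $c_i=0$ for $1\le i<j$. Consider the fibration $LX\times_XLX\to X$ with fibre $\Omega X\times\Omega X$ and its spectral sequence $\hat E$, with $\hat E_2=H^*(X)\otimes H^*(\Omega X)\otimes H^*(\Omega X)$. The two projections and the fibrewise concatenation $\mu:LX\times_XLX\to LX$ are maps over $X$, so they induce maps of spectral sequences $E\to\hat E$. Since $\hat E_2$ is generated as an algebra by the images of the two projections, $\hat E_2=\hat E_{2n}$, and $\hat d_{2n}$ is determined by $d_{2n}$ through the Leibniz rule. Now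
$$\mu^*\gamma_j=\gamma_j\otimes1+1\otimes\gamma_j+\sum a\otimes b,$$
where $a,b$ have positive degree less than $2nj$, so they are scalar multiples of elements $\gamma_i,t\gamma_i$ with $i<j$. By induction and (6), $d_{2n}a=d_{2n}b=0$. So
$$c_j\,x^n\mu^*(t\gamma_{j-1})=\mu^*d_{2n}(\gamma_j)=\hat d_{2n}(\mu^*\gamma_j)=c_j\,x^n\,(t\gamma_{j-1}\otimes1+1\otimes t\gamma_{j-1}).$$
Compare the coefficients of $x^n\,(t\otimes\gamma_{j-1})$. On the right it is $0$, since $j-1\ge1$. On the left, $H^1(\Omega X)\otimes H^{2n(j-1)}(\Omega X)$ is spanned by $t\otimes\gamma_{j-1}$, and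
$$\langle\mu^*(t\gamma_{j-1}),u\otimes y^{j-1}\rangle=\langle t\gamma_{j-1},u\,y^{j-1}\rangle=\pm1,$$
so the coefficient of $t\otimes\gamma_{j-1}$ in $\mu^*(t\gamma_{j-1})$ is nonzero. Hence $c_j=0$.

**Step 7: conclusion.** Therefore $E_2=E_\infty$, and the edge map $H^*(LX)\to E_\infty^{0,*}=H^*(\Omega X)$, which is $H^*(i)$, is onto. So $\mathbb{CP}^{p-1}$ is TNCZ over $\mathbb F_p$, with $\chi=p\ne0$ in $\mathbb Z$. $\blacksquare$
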